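\title{Isospectral hyperbolic $3$-manifolds whose lattices are not representation equivalent}

\begin{abstract}
Let $\Gamma$ be a torsion-free uniform lattice in the isometry group $G$ of a symmetric space $M$ of non-compact type. We consider whether the spherical part of $L^2(\Gamma\backslash G)$, or the Laplace spectrum of $\Gamma\backslash M$ on functions, determines $L^2(\Gamma\backslash G)$ as a representation of $G$. The answer is no, already for $M=\mathbb H^3$. We construct two explicit lattices in a quaternion algebra over $\mathbb Q(\sqrt{-15})$ whose quotients have the same Laplace spectrum on functions and whose first Betti numbers differ by $2$, and we compute the difference of the two representations of $PSL_2(\mathbb C)$ exactly. The failure persists for every $M$ with a factor homothetic to $\mathbb H^3$. An elementary example shows that the Laplace spectrum does not suffice for a product of three hyperbolic planes either.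
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $M$ be a Riemannian symmetric space of non-compact type and positive dimension, let $G=\operatorname{Isom}(M)$ be its full group of isometries, and let $K$ be the stabilizer of a base point $o$. The identity component of $G$ is a non-compact semisimple Lie group, $K$ is a maximal compact subgroup, and $M=G/K$. Let $\Gamma\subset G$ be a torsion-free uniform lattice, that is, a discrete, cocompact, torsion-free subgroup. It acts freely on $M$, and $\Gamma\backslash M$ is a compact Riemannian manifold. The right regular representation of $G$ on $L^2(\Gamma\backslash G)$ is a Hilbert direct sum of irreducible unitary representations with finite multiplicities,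
\[
L^2(\Gamma\backslash G)\cong\widehat{\bigoplus}_{\pi\in\widehat G}\,m_\Gamma(\pi)\,\pi .
\]
The function $m_\Gamma$ is the \emph{representation spectrum} of $\Gamma$, and two lattices $\Gamma_1,\Gamma_2$ are \emph{representation equivalent} if $m_{\Gamma_1}=m_{\Gamma_2}$. A representation $\pi\in\widehat G$ is \emph{spherical} if it has a nonzero $K$-fixed vector, and the restriction of $m_\Gamma$ to spherical representations is the \emph{spherical spectrum}. Since $L^2(\Gamma\backslash G)^K=L^2(\Gamma\backslash M)$, the spherical spectrum is the part of $m_\Gamma$ that is seen by functions on the manifold. The other representations are seen by differential forms and by sections of other natural bundles.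

Two facts are known.
\begin{itemize}
\item[(i)] (Generalized Sunada criterion.) If $\Gamma_1,\Gamma_2$ are representation equivalent, then $\Gamma_1\backslash M$ and $\Gamma_2\backslash M$ are isospectral for the Laplacian on functions and for the Hodge Laplacian on $p$-forms for every $p$.
\item[(ii)] For a compact orientable hyperbolic surface, the spectrum of the Laplacian on functions determines the representation equivalence class, in $PSL_2(\mathbb R)$, of the fundamental group.
\end{itemize}
Fact (ii) is a converse of (i) in the lowest dimension, and it suggests that functions might see everything in general. Bhagwat, Pisolkar and Rajan \cite{BPR} ask whether the following statements hold for every $M$ and every pair $\Gamma_1,\Gamma_2$ of torsion-free uniform lattices in $G=\operatorname{Isom}(M)$.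
\begin{itemize}
\item[(a)] If $m_{\Gamma_1}(\pi)=m_{\Gamma_2}(\pi)$ for every spherical $\pi\in\widehat G$, then $\Gamma_1$ and $\Gamma_2$ are representation equivalent.
\item[(b)] If $\Gamma_1\backslash M$ and $\Gamma_2\backslash M$ have the same spectrum of the Laplacian on functions, with multiplicities, then $\Gamma_1$ and $\Gamma_2$ are representation equivalent.
\end{itemize}
Equal spherical spectra give equal Laplace spectra (Lemma~\ref{lem:spherical}), so a counterexample to (a) is also a counterexample to (b). We show that both statements are false.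

The trace formula indicates where to look. It expresses the character of $L^2(\Gamma\backslash G)$ through the distribution of the conjugacy classes of $\Gamma$ among the conjugacy classes of $G$. In $PSL_2(\mathbb R)$ a hyperbolic class is determined by its translation length $\ell$, which is the quantity that enters the heat trace. In $PSL_2(\mathbb C)$ a loxodromic class has a second invariant, the rotation angle $\theta$ about the axis, and the heat trace involves only a weighted sum over $\theta$ for each $\ell$, with weight $1/(\cosh\ell-\cos\theta)$. So there is room for a counterexample. The difficulty is to find two lattices whose distributions of $(\ell,\theta)$ differ while the weighted sums agree for every $\ell$.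

\subsection{The lattices}\label{sub:lattices}

Let $k=\mathbb Q(\sqrt{-15})\subset\mathbb C$ with $\sqrt{-15}=i\sqrt{15}$. The primes $2$ and $17$ split in $k$, because $-15\equiv1\pmod 8$ and $-15\equiv 2\equiv6^2\pmod{17}$. Fix primes $\mathfrak p\mid 2$ and $\mathfrak q\mid17$ of $k$; their norms are $q_{\mathfrak p}=2$ and $q_{\mathfrak q}=17$, and $k_{\mathfrak p}=\mathbb Q_2$, $k_{\mathfrak q}=\mathbb Q_{17}$. Let $D$ be the quaternion algebra over $k$ ramified exactly at $\mathfrak p$ and $\mathfrak q$: the completion $D_v=D\otimes_kk_v$ is a division algebra for $v\in\{\mathfrak p,\mathfrak q\}$ and is $M_2(k_v)$ otherwise. Write $\operatorname{nr}$ and $\operatorname{trd}$ for the reduced norm and trace, and a superscript $1$ for the group of elements of norm one. Fix a maximal order $\mathcal O\subset D$ and put $\Lambda=\mathcal O^1$. Since $D\otimes_k\mathbb C=M_2(\mathbb C)$ and $D$ is a division algebra, $\Lambda$ is a uniform lattice in $SL_2(\mathbb C)$.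

Let $w\in\{\mathfrak p,\mathfrak q\}$. The division algebra $D_w$ has a unique maximal order $\mathcal O_w$, the set of elements of integral norm. It has a unique maximal ideal $P_w$, the quotient $\mathcal O_w/P_w$ is the field $\mathbb F_{q_w^2}$, and $\operatorname{nr}$ reduces to the norm $y\mapsto y^{q_w+1}$. Hence $D_w^1=\mathcal O_w^1$ reduces into the cyclic group
\[
\mu(w)=\{y\in\mathbb F_{q_w^2}: y^{q_w+1}=1\},
\]
of order $3$ for $w=\mathfrak p$ and $18$ for $w=\mathfrak q$. The reduction $D_w^1\to\mu(w)$ is onto, because the roots of unity of order dividing $q_w+1$ in an unramified quadratic subfield of $D_w$ have norm one. Fix surjective characters $\psi_w:\mu(w)\to\mu_3$, where $\mu_3\subset\mathbb C^*$ is the group of cube roots of unity, and let $\chi_w:D_w^1\to\mu_3$ be the composite of $\psi_w$ with the reduction. Put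
\[
\tilde\Gamma_\pm=\{\gamma\in\Lambda:\ \chi_{\mathfrak p}(\gamma)\chi_{\mathfrak q}(\gamma)^{\pm1}=1\},\qquad
\Gamma_\pm=\tilde\Gamma_\pm/\{\pm1\}\subset PSL_2(\mathbb C)\subset\operatorname{Isom}(\mathbb H^3).
\]
Here $-1\in\tilde\Gamma_\pm$, because a character with values in $\mu_3$ is trivial on an element of order $2$.

The difference between the two lattices is governed by the field
\[
E=k(\sqrt5)=k(\sqrt{-3})\subset\mathbb C,\qquad \omega=e^{2\pi i/3}\in E,\qquad \varepsilon=\tfrac{1+\sqrt5}{2}\in E .
\]
Let $\sigma$ generate $\operatorname{Gal}(E/k)$; it is not complex conjugation. Let $E^1=\{z\in E:z\,\sigma(z)=1\}$, and let $U=\mathcal O_E^1\subset\mathbb C^*$ be the group of units of $E$ of relative norm one. The primes $\mathfrak p,\mathfrak q$ are inert in $E$ (Lemma~\ref{lem:field}), so there is a $k$-embedding $\iota:E\to D$. We fix one and define characters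
\[
\alpha=\chi_{\mathfrak p}\circ\iota,\qquad \beta=\chi_{\mathfrak q}\circ\iota\ :\ E^1\to\mu_3 .
\]

\subsection{Results}

\begin{theorem}\label{thm:A}
Let $G=\operatorname{Isom}(\mathbb H^3)$. The groups $\Gamma_+$ and $\Gamma_-$ are torsion-free uniform lattices in $G$. The manifolds $\Gamma_+\backslash\mathbb H^3$ and $\Gamma_-\backslash\mathbb H^3$ have the same Laplace spectrum on functions, and $m_{\Gamma_+}(\pi)=m_{\Gamma_-}(\pi)$ for all spherical $\pi\in\widehat G$. But $\Gamma_+$ and $\Gamma_-$ are not representation equivalent in $G$. Hence \textup{(a)} and \textup{(b)} fail.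
\end{theorem}

This answers the question, with closed orientable hyperbolic $3$-manifolds. The next theorem says exactly which representations distinguish the two lattices. For a unitary character $\chi$ of $\mathbb C^*/\{\pm1\}$, let $\pi_\chi$ be the unitary principal series representation of $PSL_2(\mathbb C)$ attached to $\chi$; the definition is recalled in Section~\ref{sec:B}.

\begin{theorem}\label{thm:B}
There is $\delta\in\{2,-2\}$ such that, for every irreducible unitary representation $\pi$ of $PSL_2(\mathbb C)$, the multiplicity of $\pi$ in $L^2(\Gamma_+\backslash PSL_2(\mathbb C))$ minus its multiplicity in $L^2(\Gamma_-\backslash PSL_2(\mathbb C))$ equals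
\[
\delta\ \text{ if }\pi\cong\pi_\chi\text{ with }\chi|_U=\alpha\beta,\qquad
-\delta\ \text{ if }\pi\cong\pi_\chi\text{ with }\chi|_U=\alpha\beta^{-1},\qquad
0\ \text{ otherwise}.
\]
In particular $|b_1(\Gamma_+)-b_1(\Gamma_-)|=2$: the two manifolds are isospectral on functions but not on $1$-forms.
\end{theorem}

\begin{theorem}\label{thm:C}
Statements \textup{(a)} and \textup{(b)} fail for every $M$ that has a de Rham factor homothetic to $\mathbb H^3$.
\end{theorem}

\begin{theorem}\label{thm:D}
Statement \textup{(b)} fails for $M=\mathbb H^2\times\mathbb H^2\times\mathbb H^2_{1/2}$, where $\mathbb H^2_{1/2}$ carries half the hyperbolic metric.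
\end{theorem}

\subsection{The idea}

Conjugation by a uniformizer of $D_{\mathfrak q}$ inverts $\chi_{\mathfrak q}$, so $\tilde\Gamma_+$ and $\tilde\Gamma_-$ are defined by local conditions that are conjugate place by place. When one counts conjugacy classes of given trace $t=\lambda+\lambda^{-1}$ by local means, the two lattices can therefore differ only through a global obstruction, namely the quadratic character of the extension $k(\lambda)/k$. A place ramified in $k(\lambda)$ destroys the obstruction, so only the unramified extension $E$ matters, and then $\lambda\in U$. For $\lambda\in U$ the difference of the counts is a product of local signed counts of lattices, and this product is $\pm|\lambda-\lambda^{-1}|^2=\pm2(\cosh\ell-\cos\theta)$. It cancels the weight in the heat trace. What remains is a bounded function of $\lambda\in U$, built from $\alpha$ and $\beta$, whose sum over $\lambda,\omega\lambda,\omega^2\lambda$ is zero. These three eigenvalues have the same modulus, hence the same $\ell$, and the heat traces agree.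

Section~\ref{sec:geom} contains the analysis on $\mathbb H^3$ and Section~\ref{sec:arith} the arithmetic of $E$ and $\Gamma_\pm$. Section~\ref{sec:key} states the counting formula (Proposition~\ref{prop:key}), works out its first case, and deduces Theorem~\ref{thm:A}. The formula is proved in Section~\ref{sec:orbital}. Sections~\ref{sec:B} and \ref{sec:CD} prove the other theorems; the proof of Theorem~\ref{thm:D} uses nothing from the earlier sections.

\section{Spherical spectrum and heat trace}\label{sec:geom}

\subsection{Spherical representations}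

Let $M=G/K$ be as in the introduction, and let $\mathfrak g=\mathfrak k\oplus\mathfrak s$ be the Cartan decomposition at $o$. Thus $\mathfrak s\cong T_oM$, the geodesics through $o$ are the curves $\exp(\tau X)o$ with $X\in\mathfrak s$, and $G=\exp(\mathfrak s)K$. The geodesic symmetry at $o$ lies in $K$ and conjugates $\exp X$ to $\exp(-X)$. Let $\mathcal H(G,K)=C_c(K\backslash G/K)$ be the convolution algebra of $K$-biinvariant continuous functions with compact support. The Laplacian $\Delta$ is taken to be nonnegative.

\begin{lemma}\label{lem:spherical}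
Let $\pi\in\widehat G$ be spherical.
\begin{enumerate}
\item The space $\pi^K$ is a line $\mathbb Cv$, $\|v\|=1$, and $\varphi\in\mathcal H(G,K)$ acts on it by a scalar $\widehat\varphi(\pi)$. Each of the functions $\Phi_\pi(g)=\langle\pi(g)v,v\rangle$ and $\varphi\mapsto\widehat\varphi(\pi)$ determines $\pi$.
\item There is a number $\lambda_\pi$ such that $\Phi_\pi$, viewed on $M$, satisfies $\Delta\Phi_\pi=\lambda_\pi\Phi_\pi$, and such that for every torsion-free uniform lattice $\Gamma$ the Laplacian acts by $\lambda_\pi$ on the summand $m_\Gamma(\pi)\pi^K$ of $L^2(\Gamma\backslash M)=\widehat\bigoplus_{\pi\text{ spherical}}m_\Gamma(\pi)\pi^K$.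
\item If $M=\mathbb H^3$, then $\lambda_\pi$ determines $\pi$, and $m_\Gamma(\pi)$ is the multiplicity of $\lambda_\pi$ in the Laplace spectrum of $\Gamma\backslash\mathbb H^3$.
\end{enumerate}
Thus equal spherical spectra imply equal Laplace spectra, and for $M=\mathbb H^3$ the two conditions are equivalent.
\end{lemma}

\begin{proof}
(1) If $g=\exp(X)\,x$ with $x\in K$, then $g^{-1}=x^{-1}\exp(-X)\in K\exp(X)K=KgK$. So the anti-automorphism $\varphi(g)\mapsto\varphi(g^{-1})$ of $\mathcal H(G,K)$ is the identity, and $\mathcal H(G,K)$ is commutative. For $0\neq v\in\pi^K$ the space $\pi(C_c(G))v$ is dense in $\pi$; projecting to $\pi^K$ shows that $\pi(\mathcal H(G,K))v$ is dense in $\pi^K$. Hence $\pi^K$ is an irreducible module over a commutative algebra closed under adjoints, and it is a line by Schur's lemma. The numbers $\widehat\varphi(\pi)=\int_G\varphi\,\Phi_\pi\,dg$ determine the continuous biinvariant function $\Phi_\pi$, and $\Phi_\pi$ determines $\pi$, because it determines all inner products $\langle\pi(g)v,\pi(g')v\rangle$ and the vectors $\pi(g)v$ span a dense subspace.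

(2) The vector $v$ is smooth, being a multiple of $\pi(\varphi)v$ for a smooth $\varphi\in\mathcal H(G,K)$ with $\widehat\varphi(\pi)\ne0$. Let $X_1,\dots,X_n$ be an orthonormal basis of $\mathfrak s$. The element $\sum X_i^2$ is invariant under $\operatorname{Ad}(K)$, so $\sum\pi(X_i)^2v$ is $K$-fixed and equals $-\lambda_\pi v$ for some $\lambda_\pi$. For a smooth function $f$ on $G/K$ we have $\Delta f(go)=-\sum_i\frac{d^2}{d\tau^2}f(g\exp(\tau X_i)o)|_{\tau=0}$, since the curves $g\exp(\tau X_i)o$ are geodesics with orthonormal initial vectors. Apply this to $\Phi_\pi$ and to each copy of $v$ in $L^2(\Gamma\backslash G)$.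

(3) On $\mathbb H^3$ the group $K$ is transitive on spheres about $o$, so $\Phi_\pi$ is a smooth function of the distance $\rho$ to $o$, with $\Phi_\pi''+2\coth\rho\,\Phi_\pi'=-\lambda_\pi\Phi_\pi$ and $\Phi_\pi(0)=1$. The function $\Phi_\pi\sinh\rho$ solves $y''=(1-\lambda_\pi)y$ with $y(0)=0$, $y'(0)=1$, so it is determined by $\lambda_\pi$. Now use (1) and (2).
\end{proof}

\subsection{The trace formula}

Let $\Gamma$ be a uniform lattice in a unimodular Lie group $G$, let $R_\Gamma$ be the representation on $L^2(\Gamma\backslash G)$, and let $\varphi\in C_c^\infty(G)$. The operator $R_\Gamma(\varphi)$ has the smooth kernel $\sum_{\gamma\in\Gamma}\varphi(x^{-1}\gamma y)$ on the compact manifold $\Gamma\backslash G$. It is therefore of trace class, and its trace is the integral of the kernel over the diagonal. Grouping $\Gamma$ into conjugacy classes $[\gamma]$, with centralizers $\Gamma_\gamma$, and unfolding gives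
\begin{equation}\label{eq:trace}
\operatorname{tr}R_\Gamma(\varphi)=\sum_{[\gamma]}\int_{\Gamma_\gamma\backslash G}\varphi(x^{-1}\gamma x)\,dx .
\end{equation}
The left side depends only on the representation class of $\Gamma$.

\subsection{The heat trace on $\mathbb H^3$}

Let $\Gamma\subset PSL_2(\mathbb C)$ be a torsion-free uniform lattice. It has no parabolic elements because it is cocompact, and no elliptic elements because it is discrete and torsion-free. So every $\gamma\neq1$ is loxodromic, with eigenvalues $\pm\lambda^{\pm1}$, where $|\lambda|>1$. Writing $\lambda=e^{(\ell+i\theta)/2}$, the isometry $\gamma$ translates along its axis by $\ell=\ell(\gamma)$ and rotates about it by $\theta$, and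
\[
|\lambda-\lambda^{-1}|^2=|\lambda|^2+|\lambda|^{-2}-2\operatorname{Re}(\lambda/\bar\lambda)=2(\cosh\ell-\cos\theta).
\]
The centralizer of $\gamma$ in $PSL_2(\mathbb C)$ is the group $\mathbb R\times S^1$ of translations along and rotations about the axis. The discrete torsion-free subgroup $\Gamma_\gamma$ meets $S^1$ trivially and projects to a discrete subgroup of $\mathbb R$, so it is infinite cyclic. Let $\ell_0(\gamma)$ be the translation length of a generator, and for $\ell>0$ put
\[
S_\Gamma(\ell)=\sum_{[\gamma]:\ \ell(\gamma)=\ell}\frac{\ell_0(\gamma)}{|\lambda-\lambda^{-1}|^2}.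
\]
The sum is finite, since only finitely many classes have translation length below a given bound.

\begin{lemma}\label{lem:heat}
The Laplace spectrum of $\Gamma\backslash\mathbb H^3$ on functions is determined by $\operatorname{vol}(\Gamma\backslash\mathbb H^3)$ and the function $S_\Gamma$.
\end{lemma}

\begin{proof}
The spectrum is determined by the heat trace $\operatorname{tr}e^{-\tau\Delta}=\sum_je^{-\tau\lambda_j}$, $\tau>0$. The heat kernel of $\mathbb H^3$ is a positive function $p_\tau(d)$ of the distance, and that of the quotient is $\sum_\gamma p_\tau(d(x,\gamma y))$. All terms are positive, so we may unfold: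
\[
\operatorname{tr}e^{-\tau\Delta}=\operatorname{vol}(\Gamma\backslash\mathbb H^3)\,p_\tau(0)+\sum_{[\gamma]\ne1}\int_{\Gamma_\gamma\backslash\mathbb H^3}p_\tau(d(x,\gamma x))\,dx .
\]
Fix $\gamma\neq 1$ and use coordinates $(\xi,\rho,\vartheta)$ about its axis: in the hyperboloid model the point is $(\cosh\rho\cosh \xi,\ \cosh\rho\sinh \xi,\ \sinh\rho\cos\vartheta,\ \sinh\rho\sin\vartheta)$. The metric is $d\rho^2+\cosh^2\!\rho\,d\xi^2+\sinh^2\!\rho\,d\vartheta^2$, the slab $0\le \xi<\ell_0(\gamma)$ is a fundamental domain for $\Gamma_\gamma$, and the Lorentz product of $x$ and $\gamma x$ gives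
\[
\cosh d(x,\gamma x)=\cosh^2\!\rho\cosh\ell-\sinh^2\!\rho\cos\theta=\cosh\ell+\sinh^2\!\rho\,(\cosh\ell-\cos\theta).
\]
The volume element is $\sinh\rho\cosh\rho\,d\rho\,d\xi\,d\vartheta=\frac12\,du\,d\xi\,d\vartheta$ with $u=\sinh^2\!\rho$. Substituting $y=\cosh\ell+u(\cosh\ell-\cos\theta)$, the term of $[\gamma]$ becomes
\[
\frac{\pi\,\ell_0(\gamma)}{\cosh\ell-\cos\theta}\int_{\cosh\ell}^\infty p_\tau(\operatorname{arccosh}y)\,dy
=\frac{\ell_0(\gamma)}{|\lambda-\lambda^{-1}|^2}\cdot2\pi\int_{\cosh\ell}^\infty p_\tau(\operatorname{arccosh}y)\,dy .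
\]
The last factor depends only on $\ell$ and $\tau$.
\end{proof}

\section{The field $E$ and the lattices $\Gamma_\pm$}\label{sec:arith}

\subsection{Facts about $D$}

For a finite place $v$ of $k$ we write $v$ also for the normalized valuation of $k_v$, and $\mathcal O_{k,v}$, $\mathcal O_v$ for the completions of $\mathcal O_k$, $\mathcal O$. A hat denotes the finite adelic completion: $\hat D^1$ is the restricted product of the groups $D_v^1$ with respect to the compact open subgroups $\mathcal O_v^1$, and $\hat{\mathcal O}^1=\prod_v\mathcal O_v^1$, so that $\Lambda=D^1\cap\hat{\mathcal O}^1$. We use the following standard facts.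
\begin{itemize}
\item[(Q1)] A quadratic field extension $L/k$ embeds in $D$ if and only if neither $\mathfrak p$ nor $\mathfrak q$ splits in $L$.
\item[(Q2)] (Skolem--Noether.) Non-central elements of $D$ with the same reduced trace and norm are conjugate under $D^*$. The same holds in each $D_v$.
\item[(Q3)] $\operatorname{nr}D^*=k^*$, since $k$ has no real place; $\operatorname{nr}D_v^*=k_v^*$ and $\operatorname{nr}\mathcal O_v^*=\mathcal O_{k,v}^*$ for every finite $v$.
\item[(Q4)] For $v\nmid\mathfrak{pq}$ we have $D_v=\operatorname{End}(W)$ and $\mathcal O_v=\operatorname{End}(\mathcal M_0)$ for a $2$-dimensional $k_v$-space $W$ and an $\mathcal O_{k,v}$-lattice $\mathcal M_0\subset W$, and $\operatorname{nr}=\det$.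
\item[(Q5)] For $w\in\{\mathfrak p,\mathfrak q\}$ and $g\in D_w^*$, conjugation by $g$ acts on $\mathcal O_w/P_w$ as the $w(\operatorname{nr}g)$-th power of the Frobenius map $y\mapsto y^{q_w}$.
\item[(Q6)] (Strong approximation, valid since $SL_2(\mathbb C)$ is not compact.) $D^1$ is dense in $\hat D^1$. Hence $\hat D^1=D^1\hat{\mathcal O}^1$, and $\Lambda$ is dense in $\hat{\mathcal O}^1$.
\end{itemize}
On $\mu(w)$ the Frobenius map is inversion, so (Q5) gives the rule on which the whole construction rests:
\begin{equation}\label{eq:conj}
\chi_w(g^{-1}xg)=\chi_w(x)^{(-1)^{w(\operatorname{nr}g)}}\qquad(x\in D_w^1,\ g\in D_w^*).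
\end{equation}
For $w\in\{\mathfrak p,\mathfrak q\}$ fix $\Pi_w\in D_w^*$ with $w(\operatorname{nr}\Pi_w)=1$.

\subsection{The field $E$}

The automorphism $\sigma$ fixes $\sqrt{-15}$ and changes the signs of $\sqrt5$ and $\sqrt{-3}$. Hence $\sigma(\omega)=\omega^{-1}$ and $\varepsilon\,\sigma(\varepsilon)=-1$, so $-1,\omega,\varepsilon^2\in U$. We shall use twice that no cyclotomic field of degree $4$ contains $\sqrt{-15}$: these fields are $\mathbb Q(\zeta_5)$, $\mathbb Q(\zeta_8)$, $\mathbb Q(\zeta_{12})$, and their quadratic subfields are $\mathbb Q(\sqrt d)$ for $d=5$; $d=-1,\pm2$; $d=-1,\pm3$.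

\begin{lemma}\label{lem:field}
\begin{enumerate}
\item $E$ is the unique quadratic extension of $k$ unramified at all finite places.
\item $\mathfrak p$ and $\mathfrak q$ are inert in $E$.
\item $U=\mu_6\times\varepsilon^{2\mathbb Z}$, where $\mu_6=\langle-\omega\rangle$.
\item $E$ has class number one, and $\hat E^1=E^1\hat{\mathcal O}_E^1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) The relative discriminant of $E/k$ divides the discriminants $5$ of $\mathcal O_k[\varepsilon]$ and $-3$ of $\mathcal O_k[\omega]$, so it is trivial. The class number of $k$ is $2$ (the reduced forms of discriminant $-15$ are $x^2+xy+4y^2$ and $2x^2+xy+2y^2$), and $k$ has no real place. So the Hilbert class field of $k$ has degree $2$ and contains every abelian extension unramified at all finite places.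

(2) The field $\mathbb Q_2(\sqrt5)$ is the unramified quadratic extension of $\mathbb Q_2$, and $5$ is not among the squares $1,2,4,8,9,13,15,16$ modulo $17$.

(3) The roots of unity in $E$ form $\mu_6$, since $E$ is not a cyclotomic field and $i\notin E$ (the quadratic subfields of $E$ are $\mathbb Q(\sqrt5)$, $\mathbb Q(\sqrt{-3})$ and $k$). Let $u\in U$. Complex conjugation preserves $E$, commutes with $\operatorname{Gal}(E/\mathbb Q)$, and has fixed field $\mathbb Q(\sqrt5)$. So $u\bar u$ is a totally positive unit of $\mathbb Z[\varepsilon]$, that is, $u\bar u=\varepsilon^{2m}$. All conjugates of the unit $u/\bar u$ have absolute value one, so it is a root of unity by Kronecker's theorem. Then $(u\varepsilon^{-m})^2=u/\bar u$ shows that $u=\rho\varepsilon^m$ with $\rho\in\mu_6$, and $1=u\,\sigma(u)=(-1)^m$ shows that $m$ is even.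

(4) By (1) the discriminant of $E$ is $15^2$, so the Minkowski bound is $\frac{4!}{4^4}\left(\frac4\pi\right)^2\cdot15<2.3$. There is no ideal of norm $2$, because $2$ is inert in $\mathbb Q(\sqrt5)$. Hence the class number is one and $\hat E^*=E^*\hat{\mathcal O}_E^*$. Let $x\in\hat E^1$. At each $v$ we can write $x_v=y_v/\sigma(y_v)$ with $y_v$ a unit whenever $x_v$ is one: if $v$ is inert, use Hilbert's Theorem~90 and scale $y_v$ by a power of a uniformizer of $k_v$; if $v$ splits, $x_v=(c,c^{-1})=(c,1)/(1,c)$. So $x=y/\sigma(y)$ with $y\in\hat E^*$, and writing $y=eu$ with $e\in E^*$, $u\in\hat{\mathcal O}_E^*$ gives $x=(e/\sigma e)(u/\sigma u)$.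
\end{proof}

\begin{lemma}\label{lem:values}
$\alpha(\omega)\ne1$, $\ \beta(\omega)=1$, $\ \alpha(\varepsilon^2)\ne1$, $\ \beta(\varepsilon^2)\ne1$, $\ \alpha(-1)=\beta(-1)=1$.
\end{lemma}

\begin{proof}
For $w\in\{\mathfrak p,\mathfrak q\}$ the embedding $\iota$ identifies the residue field of $E_w$ with $\mathcal O_w/P_w$. Modulo $2$, both $\omega$ and $\varepsilon$ are roots of $x^2+x+1$, so $\omega$ and $\varepsilon^2$ have order $3$ in $\mathbb F_4^*=\mu(\mathfrak p)$, on which $\psi_{\mathfrak p}$ is injective. The kernel of $\psi_{\mathfrak q}$ is the subgroup $\{y^6=1\}$ of order $6$ of $\mu(\mathfrak q)$. It contains $\omega$. It does not contain $\varepsilon^2$: from $\varepsilon^2=\varepsilon+1$ we get $\varepsilon^{12}=144\varepsilon+89\equiv8\varepsilon+4\pmod{17}$, and this is not $1$ because the residue of $\varepsilon$ is not in $\mathbb F_{17}$. Finally $-1$ has order $2$.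
\end{proof}

The asymmetry $\alpha(\omega)\neq1=\beta(\omega)$ explains the choice of primes: $\omega$ is a cube in the cyclic group $\mu(w)$ exactly when $9$ divides $q_w+1$, which holds for $17$ and fails for $2$. It is used twice, to exclude torsion and to produce the cancellation in the heat trace.

\subsection{The lattices}

\begin{proposition}\label{prop:lattices}
The groups $\tilde\Gamma_\pm$ are normal of index $3$ in $\Lambda$, and their only elements of finite order are $\pm1$. Hence $\Gamma_\pm$ are torsion-free uniform lattices in $PSL_2(\mathbb C)$ of the same covolume.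
\end{proposition}

\begin{proof}
By (Q6) the map $\Lambda\to\mu(\mathfrak p)\times\mu(\mathfrak q)$ is onto, so $\chi_{\mathfrak p}\chi_{\mathfrak q}^{\pm1}$ maps $\Lambda$ onto $\mu_3$. This gives the index and the equality of covolumes. In the division algebra $D$ the only solutions of $g^2=1$ are $\pm1$. Suppose that $g\in\tilde\Gamma_\pm$ has finite order $m\ge3$. The field $k(g)\cong k(\zeta_m)$ has degree at most $2$ over $k$, so $\mathbb Q(\zeta_m)$ has degree $2$ or $4$. In degree $4$ it would equal $k(\zeta_m)$ and contain $\sqrt{-15}$, which is impossible. So $m\in\{3,4,6\}$. If $m=4$, then $k(i)$ embeds in $D$; but $\mathfrak q$ splits in $k(i)$ because $17\equiv1\pmod4$, contradicting (Q1). If $m\in\{3,6\}$, then $g$ is conjugate in $D^*$ to $\iota(\omega)$ or $-\iota(\omega)$ by (Q2). By \eqref{eq:conj} and Lemma~\ref{lem:values}, $\chi_{\mathfrak p}(g)=\alpha(\omega)^{\pm1}\ne1$ and $\chi_{\mathfrak q}(g)=1$, so $g\notin\tilde\Gamma_\pm$. A torsion element of $\Gamma_\pm$ lifts to a torsion element of $\tilde\Gamma_\pm$, so it is trivial.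
\end{proof}

\begin{remark}[The role of the class group]\label{rem:class}
Conjugation by $\Pi_{\mathfrak q}$, placed at $\mathfrak q$, preserves $\hat{\mathcal O}^1$ and exchanges the characters $\chi_{\mathfrak p}\chi_{\mathfrak q}$ and $\chi_{\mathfrak p}\chi_{\mathfrak q}^{-1}$. If $\mathfrak q$ were principal, this local conjugation would be realized globally. Indeed, if $\mathfrak q=(c)$, choose by (Q3) elements $d\in D^*$ and $u\in\hat{\mathcal O}^*$ with $\operatorname{nr}d=c=\operatorname{nr}(\Pi_{\mathfrak q}u)$; then $d^{-1}\Pi_{\mathfrak q}u\in\hat D^1=D^1\hat{\mathcal O}^1$, so $D^*$ meets $\Pi_{\mathfrak q}\hat{\mathcal O}^*$, and an element of the intersection conjugates $\tilde\Gamma_+$ to $\tilde\Gamma_-$. In $k$ neither $\mathfrak p$ nor $\mathfrak q$ is principal, since $x^2+15y^2$ does not take the values $8$ and $68$. If $g\in D^*$ normalizes $\mathcal O$, then $g\mathcal M_0$ is homothetic to $\mathcal M_0$ at each $v\nmid\mathfrak{pq}$, so $(\operatorname{nr}g)=\mathfrak p^i\mathfrak q^j\mathfrak a^2$. As the class group has order $2$, the sum $i+j$ is even, and conjugation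 by $g$ inverts both of $\chi_{\mathfrak p},\chi_{\mathfrak q}$ or neither. So it preserves each of $\tilde\Gamma_\pm$.
\end{remark}

\section{Counting classes of given trace}\label{sec:key}

\subsection{The counting formula}

Let $\mathcal T$ be the set of $t\in\mathcal O_k$ that can be written $t=\lambda_t+\lambda_t^{-1}$ with $\lambda_t\in\mathbb C$, $|\lambda_t|>1$. The traces of the elements of $\tilde\Gamma_\pm\setminus\{\pm1\}$ lie in $\mathcal T$. For $t\in\mathcal T$ put
\[
m_\pm(t)=\sum_{[\gamma]_{\tilde\Gamma_\pm},\ \operatorname{trd}\gamma=t}\ell_0(\gamma),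
\]
where the sum is over $\tilde\Gamma_\pm$-conjugacy classes in $\tilde\Gamma_\pm$ and $\ell_0(\gamma)$ refers to the image of $\gamma$ in $\Gamma_\pm$. Since $t\ne0$, an element of $\Gamma_\pm$ whose two lifts have traces $t$ and $-t$ has exactly one lift of trace $t$. So $m_\pm(t)=m_\pm(-t)$ is also the sum of $\ell_0$ over the $\Gamma_\pm$-classes of trace $\pm t$, and
\begin{equation}\label{eq:S}
S_{\Gamma_\pm}(\ell)=\sum_{t\in\mathcal T/\pm1,\ |\lambda_t|=e^{\ell/2}}\frac{m_\pm(t)}{|\lambda_t-\lambda_t^{-1}|^2}.
\end{equation}
If $z\in U$ and $|z|>1$, then $t=z+z^{-1}=z+\sigma(z)$ lies in $\mathcal T$ and $\lambda_t=z$; moreover $z\notin k$, since $k\cap E^1=\{\pm1\}$, so $k(z)=E$. Conversely, if $t\in\mathcal T$ and $k(\lambda_t)=E$, then $\lambda_t$ is integral and $\sigma(\lambda_t)$ is the other root $\lambda_t^{-1}$ of $X^2-tX+1$, so $\lambda_t\in U$. Thus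
\begin{equation}\label{eq:UE}
\lambda_t\in U\iff k(\lambda_t)=E .
\end{equation}
Define $s:\mu_3\to\{0,1,-1\}$ by $x-x^{-1}=i\sqrt3\,s(x)$, so that $s(1)=0$, $s(\omega)=1$, $s(\omega^2)=-1$.

\begin{proposition}\label{prop:key}
There is a constant $C\in\{8\log\varepsilon,-8\log\varepsilon\}$ such that for all $t\in\mathcal T$
\[
m_+(t)-m_-(t)=\begin{cases}C\,s(\alpha(z))\,s(\beta(z))\,|z-z^{-1}|^2&\text{if }z=\lambda_t\in U,\\[2pt] 0&\text{if }\lambda_t\notin U.\end{cases}
\]
\end{proposition}

\subsection{The first length}\label{sub:first}

By Lemma~\ref{lem:field}(3), the smallest length at which the proposition allows a difference is $\ell=4\log\varepsilon$, with eigenvalues $z\in\mu_6\varepsilon^2$. Up to sign there are three. From $\varepsilon^{\pm2}=(3\pm\sqrt5)/2$ and $\omega^{\pm1}=(-1\pm i\sqrt3)/2$ we compute $t=z+z^{-1}$ and $t^2-4=(z-z^{-1})^2$: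
\[
\begin{array}{c|c|c|c|c}
z&\theta&t&t^2-4&|z-z^{-1}|^2\\ \hline
\varepsilon^2&0&3&5&5\\
\omega\varepsilon^2&-2\pi/3&(-3+\sqrt{-15})/2&(-11-3\sqrt{-15})/2&8\\
\omega^2\varepsilon^2&2\pi/3&(-3-\sqrt{-15})/2&(-11+3\sqrt{-15})/2&8
\end{array}
\]
By Lemma~\ref{lem:values}, $\beta$ takes the same value $\ne1$ on the three eigenvalues, while $\alpha$ takes all three values of $\mu_3$, with $\alpha(\varepsilon^2)\ne1$. So $\alpha=1$ on one of the last two rows, and on the other, which we call $z_1$, it is $\alpha(\varepsilon^2)^{-1}$. The proposition gives the differences $\pm40\log\varepsilon$ for $\varepsilon^2$, $\mp64\log\varepsilon$ for $z_1$, and $0$ for the remaining row. Every class with one of these traces has $\ell_0=4\log\varepsilon$, because the eigenvalue map sends $\tilde\Gamma_{\pm,\gamma}\subset k(\gamma)$ into $U$, where no element has modulus strictly between $1$ and $\varepsilon^2$. Hence one of the two groups has $10$ more classes with eigenvalue $\pm\varepsilon^2$, and the other has $16$ more classes with eigenvalue $\pm z_1$. In \eqref{eq:S} these surpluses weigh $10\,\ell/5$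 and $16\,\ell/8$, and they cancel.

The numbers $5$ and $8$ occur twice here, as denominators in \eqref{eq:S} and as factors of $10$ and $16$. The second occurrence comes from a count on a tree. Let $v\nmid\mathfrak p\mathfrak q$ be inert in $E$, with residue field of order $q$ and uniformizer $\varpi$. The homothety classes of lattices in the plane $E_v$ are the vertices of a $(q+1)$-regular tree. If $\mathcal O_{k,v}[z]=\mathcal O_{k,v}+\varpi^f\mathcal O_{E,v}$, then the $z$-stable classes form the ball of radius $f$ about the class of $\mathcal O_{E,v}$. The $GL_2(k_v)$-conjugacy class of $z$ splits into two $SL_2(k_v)$-classes, one of which counts the vertices at even distance and the other those at odd distance, and the difference $m_+-m_-$ involves the difference of the two counts. All this is Lemma~\ref{lem:lattice} below. For $z=\varepsilon^2$ we have $(t^2-4)=\mathfrak p_5^2$ with $\mathfrak p_5\mid 5$, so $f=1$ and $q=5$ at $\mathfrak p_5$, which is inert in $E$ because $5$ is inert in $\mathbb Q(\sqrt{-3})$; the signed count is $1-6=-5$. In the last two rows $t^2-4$ has norm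 $64$ and is not divisible by $2$, so it generates the sixth power of a prime above $2$, and the two rows give the two different primes. In the row where the prime is $\mathfrak p$, the residue of $z$ satisfies $z^2=1$, so $\alpha(z)=1$. For $z_1$ the prime is therefore the conjugate of $\mathfrak p$, with $q=2$, $f=3$, and the signed count is $1-3+6-12=-8$ (Figure~\ref{fig:tree}).

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\foreach \x in {90,210,330}{
  \draw (0,0) -- (\x:1);
  \foreach \y in {-30,30}{
    \draw (\x:1) -- ({\x+\y}:1.8);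
    \foreach \z in {-15,15}{
      \draw ({\x+\y}:1.8) -- ({\x+\y+\z}:2.5);
      \filldraw[fill=white] ({\x+\y+\z}:2.5) circle (2.4pt);
    }
    \filldraw ({\x+\y}:1.8) circle (2.4pt);
  }
  \filldraw[fill=white] (\x:1) circle (2.4pt);
}
\filldraw (0,0) circle (2.4pt);
\end{tikzpicture}
\caption{The ball of radius $f=3$ in the tree of homothety classes of lattices in a plane over $\mathbb Q_2$. Black vertices are at even distance from the center and white vertices at odd distance. The signed count is $1-3+6-12=(-2)^3$.}\label{fig:tree}
\end{figure}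

\subsection{Proof of Theorem~\ref{thm:A}}

We assume Proposition~\ref{prop:key}. The first assertion is Proposition~\ref{prop:lattices}.

\emph{Equal spectra.} Fix $\ell>0$ and let $Z_\ell=\{z\in U:|z|=e^{\ell/2}\}$, which is empty or a coset of $\mu_6$. By \eqref{eq:S} and Proposition~\ref{prop:key},
\[
S_{\Gamma_+}(\ell)-S_{\Gamma_-}(\ell)=\frac C2\sum_{z\in Z_\ell}s(\alpha(z))\,s(\beta(z)),
\]
where the factor $\frac12$ accounts for $t\sim-t$. The set $Z_\ell$ is stable under multiplication by $\omega$. On an orbit $\{z,\omega z,\omega^2z\}$ the character $\beta$ is constant and $\alpha$ takes each value in $\mu_3$ once, by Lemma~\ref{lem:values}. So the orbit contributes $s(\beta(z))(0+1-1)=0$, and $S_{\Gamma_+}=S_{\Gamma_-}$. The volumes agree, so the Laplace spectra agree by Lemma~\ref{lem:heat}, and the spherical spectra agree by Lemma~\ref{lem:spherical}.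

\emph{Non-equivalence.} We use a test function that separates the first row of the table from the others. The group $G$ is generated by its open subgroup $PSL_2(\mathbb C)$ and a reflection that acts on it by complex conjugation of matrices. A test function on $G$ therefore cannot distinguish $t$ from $\bar t$, and this is why we choose the real trace $3$. Let $h=\operatorname{diag}(\varepsilon^2,\varepsilon^{-2})$. The continuous function $\operatorname{tr}^2$ on $PSL_2(\mathbb C)$ is invariant under conjugation by $G$ up to complex conjugation, and the $G$-conjugacy class of $h$ is the closed set $\{\operatorname{tr}^2=9\}$.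

Let $B$ be a compact neighborhood of $h$ in $PSL_2(\mathbb C)$, and write $G=\Gamma_\pm\Omega$ with $\Omega$ compact. If $\gamma\in\Gamma_\pm$ and $x^{-1}\gamma x\in B$, write $x=\gamma'y$ with $\gamma'\in\Gamma_\pm$, $y\in\Omega$; then $\gamma'^{-1}\gamma\gamma'$ lies in the finite set $\Gamma_\pm\cap\Omega B\Omega^{-1}$. So only finitely many classes of $\Gamma_+$ and $\Gamma_-$ have a $G$-conjugate in $B$. Shrink $B$ so that $\operatorname{tr}^2(B)$ avoids the values of $\operatorname{tr}^2$ on these classes and their complex conjugates, except the value $9$. Then only elements of trace $\pm3$ have a $G$-conjugate in $B$.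

Choose a smooth $\varphi\ge0$ with support in $B$ and $\varphi(h)>0$. The element $h$ is a pure translation, so its centralizer in $G$ is $G_h\cong\mathbb R\times O(2)$, which is unimodular; give it the product of arc length along the axis and the Haar measure of mass one. If $\gamma=x^{-1}hx\in\Gamma_\pm$, transport this measure to $G_\gamma$. Then $\operatorname{vol}(\Gamma_{\pm,\gamma}\backslash G_\gamma)=\ell_0(\gamma)$, and the term of $[\gamma]$ in \eqref{eq:trace} is $\ell_0(\gamma)\,I$ with $I=\int_{G_h\backslash G}\varphi(x^{-1}hx)\,dx$. The number $I$ is positive, because the integrand is continuous, nonnegative and positive at $x=1$; it is finite, because the class of $h$ is closed, so that the integrand has compact support. Hence $\operatorname{tr}R_{\Gamma_\pm}(\varphi)=m_\pm(3)\,I$. By Proposition~\ref{prop:key} and Lemma~\ref{lem:values}, $m_+(3)-m_-(3)=\pm5C\ne0$. So the traces differ, and $\Gamma_+,\Gamma_-$ are not representation equivalent in $G$. \qed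

\section{Proof of the counting formula}\label{sec:orbital}

\subsection{Passing to $\Lambda$}

The weight $\ell_0(\gamma)$ is a volume, and in this form it behaves well under a change of group. Give $\mathbb C^*$ the Haar measure
\[
d^\times z=\frac2\pi\,\frac{dr}{r}\,d\vartheta\qquad(z=re^{i\vartheta}).
\]
For $\gamma\in SL_2(\mathbb C)$ with distinct eigenvalues, an eigenvalue identifies the centralizer $T_\gamma$ with $\mathbb C^*$, and we transport $d^\times z$ to $T_\gamma$. The result does not depend on the choice of eigenvalue, since $d^\times z$ is invariant under $z\mapsto z^{-1}$, and it is compatible with conjugation. If $\gamma\in\tilde\Gamma_\pm$ is loxodromic, then $\tilde\Gamma_{\pm,\gamma}$ is generated by $-1$ and an element with an eigenvalue of modulus $e^{\ell_0(\gamma)/2}$, so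
\begin{equation}\label{eq:mass}
\operatorname{vol}(\tilde\Gamma_{\pm,\gamma}\backslash T_\gamma)=\frac2\pi\cdot\frac{\ell_0(\gamma)}2\cdot\pi=\ell_0(\gamma).
\end{equation}
In the same way Lemma~\ref{lem:field}(3) gives
\begin{equation}\label{eq:V}
V:=\operatorname{vol}(U\backslash\mathbb C^*)=\frac2\pi\cdot2\log\varepsilon\cdot\frac\pi3=\frac43\log\varepsilon .
\end{equation}
For loxodromic $\gamma\in\Lambda$ put $\nu(\gamma)=\operatorname{vol}(\Lambda_\gamma\backslash T_\gamma)$. For $j\in\mathbb Z/3$ define $F_j^\pm=\prod_vF_v$ on $\hat D^1$ by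
\[
F_{\mathfrak p}=\chi_{\mathfrak p}^{\,j},\qquad F_{\mathfrak q}=\chi_{\mathfrak q}^{\pm j},\qquad F_v=\mathbf 1_{\mathcal O_v^1}\quad(v\nmid\mathfrak{pq}).
\]
Each $F_v$ is locally constant, has compact support, and is invariant under conjugation by $\mathcal O_v^*$; at $\mathfrak p$ and $\mathfrak q$ the invariance is \eqref{eq:conj}. On $D^1$ the function $F_j^\pm$ vanishes outside $\Lambda$.

\begin{lemma}\label{lem:Lambda}
For $t\in\mathcal T$ we have $\displaystyle m_\pm(t)=\sum_{j\in\mathbb Z/3}\ \sum_{[\gamma]_\Lambda,\ \operatorname{trd}\gamma=t}\nu(\gamma)\,F_j^\pm(\gamma)$.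
\end{lemma}

\begin{proof}
Write $\tilde\Gamma=\tilde\Gamma_\pm$ and let $\gamma\in\tilde\Gamma$ have trace $t$. Since $\tilde\Gamma$ is normal in $\Lambda$, the $\Lambda$-class of $\gamma$ is the union of $|\Lambda_\gamma\backslash\Lambda/\tilde\Gamma|=[\Lambda:\tilde\Gamma\Lambda_\gamma]$ classes of $\tilde\Gamma$, and by \eqref{eq:mass} each has $\ell_0=[\Lambda_\gamma:\tilde\Gamma_\gamma]\,\nu(\gamma)=[\tilde\Gamma\Lambda_\gamma:\tilde\Gamma]\,\nu(\gamma)$. Together they contribute $[\Lambda:\tilde\Gamma]\,\nu(\gamma)=3\nu(\gamma)$. On the other side, for $\gamma\in\Lambda$ the sum $\sum_jF_j^\pm(\gamma)=\sum_j(\chi_{\mathfrak p}\chi_{\mathfrak q}^{\pm1})(\gamma)^j$ is $3$ if $\gamma\in\tilde\Gamma$ and $0$ otherwise.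
\end{proof}

\subsection{Local orbital integrals}

Fix $t\in\mathcal T$. If no element of $D^1$ has trace $t$, then $m_\pm(t)=0$; in that case $\lambda_t\notin U$, since otherwise $\iota(\lambda_t)$ has trace $t$, and Proposition~\ref{prop:key} holds. So fix $\gamma_0\in D^1$ of trace $t$. It is not central, since $t\ne\pm2$, and $L=k(\gamma_0)\cong k(\lambda_t)$ is a quadratic field extension of $k$ and the centralizer of $\gamma_0$ in $D$. Let $\mathrm N$ be the norm of $L/k$, which is the restriction of $\operatorname{nr}$.

All elements of $D^1$ of trace $t$ are conjugate under $D^*$, but we must count them up to conjugacy by a subgroup of $D^1$. The $D^1$-classes in the $D^*$-class of $\gamma_0$ are indexed by $L^*\backslash D^*/D^1$, which $\operatorname{nr}$ identifies with $k^*/\mathrm NL^*$; locally the index set is $k_v^*/\mathrm NL_v^*$. We therefore need one local integral for each element of $k_v^*/\mathrm NL_v^*$, and we need to know which families of local classes come from a global one. Class field theory for $L/k$ gives the answer. For each finite $v$ let $L_v=L\otimes_kk_v$,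 with maximal order $\mathcal O_{L,v}$, and let $\kappa_v:k_v^*\to\{\pm1\}$ be the character with kernel $\mathrm NL_v^*$. It is trivial if $v$ splits. If $v$ is inert, it is $n\mapsto(-1)^{v(n)}$. If $v$ ramifies, it is nontrivial on $\mathcal O_{k,v}^*$. Since the infinite place of $k$ is complex, the Hasse norm theorem and the reciprocity law give an exact sequence
\begin{equation}\label{eq:cft}
1\to k^*/\mathrm NL^*\to\bigoplus_{v\text{ finite}}k_v^*/\mathrm NL_v^*\xrightarrow{\ \kappa=\prod\kappa_v\ }\{\pm1\}\to1 .
\end{equation}

\emph{Measures.} Normalize Haar measures by $\operatorname{vol}(\mathcal O_v^1)=1$ on $D_v^1$ and $\operatorname{vol}(\mathcal O_{L,v}^1)=1$ on $L_v^1$, and use $d^\times z$ on $L_\infty^1=T_{\gamma_0}$. Let $L^1_{\mathbb A}=\hat L^1\times L^1_\infty$ and $V_L=\operatorname{vol}(L^1\backslash L^1_{\mathbb A})$, which is finite because the norm-one torus of a field extension is anisotropic. For $g\in D_v^*$, conjugation by $g$ preserves the measure of $D_v^1$: left and right multiplication by $g$ on $D_v$ both have determinant $\operatorname{nr}(g)^2$, so conjugation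 has determinant one on $D_v$, and hence on the Lie algebra of $D_v^1$, the complement $\{\operatorname{trd}=0\}$ of the center. In particular $D_v^1$ is unimodular. Conjugation by $g$ also carries the measure of $L_v^1$ to that of $(g^{-1}L_vg)^1$, since it matches maximal orders. We use quotient measures, and the following formula: if $T$ is a closed subgroup of $H$, both unimodular, and $Y\subset H$ is a compact open subgroup, then
\begin{equation}\label{eq:quot}
\operatorname{vol}(T\backslash TxY)=\operatorname{vol}(Y)/\operatorname{vol}(T\cap xYx^{-1})\qquad(x\in H).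
\end{equation}
To see this, integrate the indicator function of $xY$ first over $T$ and then over $T\backslash H$.

Let $F_v$ be one of the local factors above. For $n\in k_v^*$ choose $g\in D_v^*$ with $\operatorname{nr}g=n$ and put
\[
I_v(n)=I_v(n;F_v)=\int_{L_v^1\backslash D_v^1}F_v\big((yg)^{-1}\gamma_0\,yg\big)\,dy .
\]

\begin{lemma}\label{lem:local}
The integrand has compact support in $L_v^1\backslash D_v^1$, and $I_v(n)$ depends only on the class of $n$ in $k_v^*/\mathrm NL_v^*$. Put
\[
J_v=\sum_{n\in k_v^*/\mathrm NL_v^*}I_v(n),\qquad J_v^\kappa=\sum_{n\in k_v^*/\mathrm NL_v^*}\kappa_v(n)\,I_v(n).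
\]
\begin{enumerate}
\item If $v$ ramifies in $L$, then $J_v^\kappa=0$.
\item For $w\in\{\mathfrak p,\mathfrak q\}$: $\ J_w(\chi_w^{-j})=J_w(\chi_w^{\,j})$ and $J_w^\kappa(\chi_w^{-j})=\kappa_w(\operatorname{nr}\Pi_w)\,J_w^\kappa(\chi_w^{\,j})$.
\end{enumerate}
\end{lemma}

\begin{proof}
\emph{Support.} By (Q2) the $D_v^*$-class of $\gamma_0$ is the closed set $\{\operatorname{trd}=t,\operatorname{nr}=1\}$, homeomorphic to $L_v^*\backslash D_v^*$. The $D_v^1$-orbits in it correspond to the at most two cosets of the open subgroup $L_v^*D_v^1=\operatorname{nr}^{-1}(\mathrm NL_v^*)$, so they are open and closed in the class. Hence $y\mapsto y^{-1}\gamma_0y$ is a homeomorphism of $L_v^1\backslash D_v^1$ onto a closed subset of $D_v^1$, and the preimage of the compact set $g\operatorname{supp}(F_v)g^{-1}$ is compact.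

\emph{Dependence on $n$.} If $g'=gh$ with $h\in D_v^1$, then $yg'=(y\cdot ghg^{-1})g$ with $ghg^{-1}\in D_v^1$, and right invariance of $dy$ shows that the integral depends only on $n$. For $l\in L_v^*$ compute $I_v(\mathrm N(l)n)$ with $lg$ in place of $g$. Since $ylg=l\,(l^{-1}yl)\,g$ and $l$ commutes with $\gamma_0$, the integrand is that of $I_v(n)$ evaluated at $l^{-1}yl$. The map $y\mapsto l^{-1}yl$ preserves the measure of $D_v^1$ and fixes $L_v^1$ pointwise, so it preserves the quotient measure.

(1) For $u\in\mathcal O_v^*$, using $gu$ in place of $g$ and the invariance of $F_v$ under conjugation by $u$ gives $I_v(n\operatorname{nr}u)=I_v(n)$. If $v$ ramifies, (Q3) provides $u$ with $\kappa_v(\operatorname{nr}u)=-1$, and reindexing the sum by $n\mapsto n\operatorname{nr}u$ gives $J_v^\kappa=-J_v^\kappa$.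

(2) Using $g\Pi_w$ for $n\operatorname{nr}\Pi_w$ and \eqref{eq:conj}, we get $I_w(n\operatorname{nr}\Pi_w;\chi_w^{\,j})=I_w(n;\chi_w^{-j})$. Sum over $n$, without and with the factor $\kappa_w(n)$.
\end{proof}

\subsection{Counting lattices}

Let $v\nmid\mathfrak{pq}$ be unramified in $L$, that is, inert or split. Let $\varpi$ be a uniformizer of $k_v$ and $q$ the order of the residue field. In this subsection write $\mathfrak o=\mathcal O_{k,v}$, $R=\mathcal O_{L,v}$, and $R_f=\mathfrak o+\varpi^fR$ for $f\ge0$. The space $W$ of (Q4) is a free $L_v$-module of rank one (in the split case the two idempotents of $L_v$ have rank one), and we fix an isomorphism $W\cong L_v$. For lattices $\mathcal M_1,\mathcal M_2\subset W$ let $[\mathcal M_1\!:\!\mathcal M_2]_v=v(\det h)$ for any $h\in D_v^*$ with $h\mathcal M_1=\mathcal M_2$; this exponent is additive in chains. Put $e_v=[\mathcal M_0\!:\!R]_v$.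

\begin{lemma}\label{lem:orders}
Every lattice in $L_v$ is $lR_f$ for a unique $f\ge0$ and a unique $l\in L_v^*/R_f^*$, and $[\mathcal M_0\!:\!lR_f]_v=e_v+v(\mathrm Nl)+f$. There is a unique $f_v\ge0$ with $\mathfrak o[\gamma_0]=R_{f_v}$, and $lR_f$ is $\gamma_0$-stable if and only if $f\le f_v$. For $f\ge1$ the index $[R^*:R_f^*]$ is $q^f+q^{f-1}$ if $v$ is inert and $q^f-q^{f-1}$ if $v$ splits.
\end{lemma}

\begin{proof}
The $\mathfrak o$-module $R/\mathfrak o$ is free of rank one. So a lattice $\mathcal M$ with $1\in\mathcal M\subset R$ has $\mathcal M/\mathfrak o=\varpi^f(R/\mathfrak o)$ for a unique $f$, that is, $\mathcal M=R_f$. This applies to $\mathfrak o[\gamma_0]=\mathfrak o+\mathfrak o\gamma_0$. Let $\mathcal M$ be any lattice. Since $R$ is a discrete valuation ring or a product of two, the $R$-lattice $\mathcal MR$ is principal, and after scaling $\mathcal MR=R$. Then $\mathcal M$ lies in no maximal ideal of $R$. There are at most two maximal ideals, and a group is not the union of two proper subgroups, so $\mathcal M$ contains a unit of $R$. Dividing by it gives $1\in\mathcal M\subset R$.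 The ring of $x\in L_v$ with $x\,lR_f\subset lR_f$ is $R_f$; this gives the uniqueness, and it shows that $lR_f$ is $\gamma_0$-stable if and only if $R_{f_v}\subset R_f$. The exponent formula follows from $[R\!:\!lR]_v=v(\mathrm Nl)$ and $[lR\!:\!lR_f]_v=f$. Finally, $R_f^*$ is the preimage of $(\mathfrak o/\varpi^f)^*$ in $R^*\to(R/\varpi^f)^*$. The group $(\mathfrak o/\varpi^f)^*$ has order $q^f(1-q^{-1})$, and $(R/\varpi^f)^*$ has order $q^{2f}(1-q^{-2})$ in the inert case and $q^{2f}(1-q^{-1})^2$ in the split case.
\end{proof}

In the inert case every lattice is homothetic to some $lR_f$ with $l\in R^*$, and $R/lR_f$ is cyclic of length $f$. These lattices form the sphere of radius $f$ in the tree of Section~\ref{sub:first}.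

\begin{lemma}\label{lem:lattice}
Let $v\nmid\mathfrak{pq}$ be unramified in $L$.
\begin{enumerate}
\item $J_v^\kappa=\eta_v\,\kappa_v(\varpi)^{f_v}q^{f_v}$, where the sign $\eta_v=\kappa_v(\varpi)^{e_v}$ depends only on $\mathcal O_v$ and the subalgebra $L_v\subset D_v$, and $\eta_v=1$ if $R\subset\mathcal O_v$.
\item If $R\subset\mathcal O_v$ and $f_v=0$, then $I_v(n)=0$ for $n\notin\mathrm NL_v^*$, and $I_v(1)=1$, with integrand (for $g=1$) the indicator function of $L_v^1\mathcal O_v^1$.
\end{enumerate}
The hypotheses of \textup{(2)} hold for all but finitely many $v$.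
\end{lemma}

\begin{proof}
The integrand of $I_v(n)$ at $y$ is $1$ if the lattice $yg\mathcal M_0$ is $\gamma_0$-stable and $0$ otherwise. As $y$ runs through $D_v^1$, the lattice $yg\mathcal M_0$ runs through all $\mathcal M$ with $[\mathcal M_0\!:\!\mathcal M]_v=v(n)$: if $\mathcal M=h\mathcal M_0$ with $v(\det h)=v(n)$, we may multiply $h$ on the right by an element of $\mathcal O_v^*$ to get $\det h=n$, and then $hg^{-1}\in D_v^1$. The stabilizer $Y=g\mathcal O_v^1g^{-1}$ of $g\mathcal M_0$ in $D_v^1$ has volume one. Decomposing $D_v^1$ into double cosets $L_v^1yY$ and using \eqref{eq:quot},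
\[
I_v(n)=\sum_{\mathcal M}\frac1{\operatorname{vol}(\operatorname{Stab}_{L_v^1}\mathcal M)},
\]
where $\mathcal M$ runs through the $L_v^1$-orbits of lattices $lR_f$ with $f\le f_v$ and $e_v+v(\mathrm Nl)+f=v(n)$. The stabilizer of $lR_f$ is $R_f^1=R_f^*\cap R^1$, of volume $1/[R^1:R_f^1]$.

Fix $f$ and $n$, and consider the set of $l\in L_v^*$ with $v(\mathrm Nl)=v(n)-e_v-f$. If $v$ is inert, $v(\mathrm Nl)$ takes exactly the even values; the set is empty unless $\kappa_v(n)=(-1)^{e_v+f}$, and then it is one coset of $R^*$, while $L_v^1=R^1$. If $v$ splits, the set is a union of cosets of $R^*$, indexed by pairs of integers with given sum, and $L_v^1/R^1\cong\mathbb Z$, generated by $(\varpi,\varpi^{-1})$, permutes these cosets simply transitively. In both cases the $L_v^1$-orbits correspond to the $R^1$-orbits on $R^*/R_f^*$. Their number is $[R^*:R_f^*R^1]$, so the contribution of $f$ is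
\[
[R^*:R_f^*R^1]\,[R^1:R_f^1]=[R^*:R_f^*R^1]\,[R_f^*R^1:R_f^*]=[R^*:R_f^*].
\]
By Lemma~\ref{lem:orders} both sums over $f$ telescope. In the inert case
\[
J_v^\kappa=(-1)^{e_v}\Big(1+\sum_{f=1}^{f_v}\big((-q)^f-(-q)^{f-1}\big)\Big)=(-1)^{e_v}(-q)^{f_v},
\]
and in the split case $J_v^\kappa=I_v(1)=1+\sum_{f=1}^{f_v}(q^f-q^{f-1})=q^{f_v}$. Changing the isomorphism $W\cong L_v$ changes $e_v$ by some $v(\mathrm Nl)$, which does not change $\kappa_v(\varpi)^{e_v}$. If $R\subset\mathcal O_v$, then $\mathcal M_0$ is $R$-stable, so we may take $\mathcal M_0=R$ and $e_v=0$. This proves (1). If moreover $f_v=0$, only $f=0$ occurs: there is no lattice for $\kappa_v(n)=-1$, and for $n=1$ there is one orbit, that of $\mathcal M_0$, with contribution $1$. The condition $y\mathcal M_0\in L_v^1\mathcal M_0$ means $y\in L_v^1\mathcal O_v^1$. This proves (2). The last claim holds because $\mathcal O_L$, $\mathcal O\cap L$ and $\mathcal O_k[\gamma_0]$ are lattices in $L$, which agree at almost all $v$.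
\end{proof}

\subsection{From global sums to local integrals}

\begin{proposition}\label{prop:global}
For $F=F_j^\pm$, with products over all finite places,
\[
\sum_{[\gamma]_\Lambda,\ \operatorname{trd}\gamma=t}\nu(\gamma)F(\gamma)=\frac{V_L}2\Big(\prod_vJ_v+\prod_vJ_v^\kappa\Big).
\]
\end{proposition}

\begin{proof}
\emph{Step 1: one $D^1$-class.} Let $\gamma\in D^1$ have trace $t$ and let $L'=k(\gamma)$, with measures normalized as for $L$; then $V_{L'}=V_L$. For $d\in D^1$ let $\nu(d^{-1}\gamma d)$ be the covolume of the centralizer of $d^{-1}\gamma d$ in $\Lambda$, whether or not $d^{-1}\gamma d\in\Lambda$; the elements outside $\Lambda$ have $F=0$. The $\Lambda$-orbits of elements $d^{-1}\gamma d$ correspond to $L'^1\backslash D^1/\Lambda$, which equals $L'^1\backslash\hat D^1/\hat{\mathcal O}^1$ by (Q6). We group these double cosets by their image in $\hat L'^1\backslash\hat D^1/\hat{\mathcal O}^1$. Fix $x\in\hat D^1$ and let $H_x=\hat L'^1\cap x\hat{\mathcal O}^1x^{-1}$, a compact open subgroup of $\hat L'^1$; it does not change if $x$ is replaced by an element of $\hat L'^1x\hat{\mathcal O}^1$,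 since $\hat L'^1$ is commutative. The double cosets above $x$ correspond to $L'^1\backslash\hat L'^1/H_x$; let $h_x$ be their number. If $d\in D^1\cap\hat L'^1x\hat{\mathcal O}^1$, then $F(d^{-1}\gamma d)=F(x^{-1}\gamma x)$, and the centralizer of $d^{-1}\gamma d$ in $\Lambda$ is conjugate by $d$ to $L'^1\cap d\hat{\mathcal O}^1d^{-1}=L'^1\cap H_x$. So all of them have $\nu=\nu_x:=\operatorname{vol}((L'^1\cap H_x)\backslash L'^1_\infty)$. The group $L'^1_{\mathbb A}$ is the union of $h_x$ cosets of $L'^1(H_x\times L'^1_\infty)$, and $L'^1\backslash L'^1(H_x\times L'^1_\infty)=(L'^1\cap H_x)\backslash(H_x\times L'^1_\infty)$ has volume $\operatorname{vol}(H_x)\,\nu_x$, since the product of $H_x$ with a fundamental domain for $L'^1\cap H_x$ in $L'^1_\infty$ is a fundamental domain. Hence $h_x\nu_x=V_L/\operatorname{vol}(H_x)$. By \eqref{eq:quot}, $1/\operatorname{vol}(H_x)$ is the volume of $\hat L'^1\backslash\hat L'^1x\hat{\mathcal O}^1$. Summing over $x$,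
\[
\sum_{[\gamma']_\Lambda\subset[\gamma]_{D^1}}\nu(\gamma')F(\gamma')=V_L\int_{\hat L'^1\backslash\hat D^1}F(x^{-1}\gamma x)\,dx .
\]

\emph{Step 2: all $D^1$-classes.} By (Q2) and (Q3) the $D^1$-classes of trace $t$ are represented by $\gamma_c=g_c^{-1}\gamma_0g_c$, where $c$ runs through $k^*/\mathrm NL^*$ and $g_c\in D^*$ has norm $c$. The substitution $x=g_c^{-1}yg_c$ preserves all measures and gives $x^{-1}\gamma_cx=(yg_c)^{-1}\gamma_0\,yg_c$. For almost all $v$ we have $g_c\in\mathcal O_v^*$, and the local integrand is the indicator function of $L_v^1\mathcal O_v^1$ by Lemma~\ref{lem:lattice}(2). So the adelic integral for $\gamma_c$ is the product $\prod_vI_v(c)$.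

\emph{Step 3: removing the global constraint.} By \eqref{eq:cft}, the function $\frac12(1+\kappa)$ is the indicator function of the image of $k^*/\mathrm NL^*$, so
\[
\sum_{c\in k^*/\mathrm NL^*}\prod_vI_v(c)=\frac12\sum_{n\in\bigoplus_vk_v^*/\mathrm NL_v^*}(1+\kappa(n))\prod_vI_v(n_v).
\]
By Lemma~\ref{lem:lattice}(2) there is a finite set of places outside which only $n_v=1$ contributes, with factor $1$. So the sum is finite and factors as claimed.
\end{proof}

\subsection{Proof of Proposition~\ref{prop:key}}

The functions $F_j^+$ and $F_j^-$ differ only at $\mathfrak q$, where they are $\chi_{\mathfrak q}^{\,j}$ and $\chi_{\mathfrak q}^{-j}$. By Lemma~\ref{lem:local}(2) the product $\prod J_v$ is the same for both. By Lemma~\ref{lem:Lambda} and Proposition~\ref{prop:global}, only the products $\prod J_v^\kappa$ contribute to $m_+(t)-m_-(t)$.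

\emph{The case $\lambda_t\notin U$.} By \eqref{eq:UE}, $L\not\cong E$, so by the uniqueness in Lemma~\ref{lem:field}(1) some finite place ramifies in $L$. By Lemma~\ref{lem:local}(1) all products $\prod J_v^\kappa$ vanish, and $m_+(t)=m_-(t)$. This is where the class number $2$ is used.

\emph{The case $z=\lambda_t\in U$.} Take $\gamma_0=\iota(z)$, so that $L=\iota(E)$ for all such $t$. By Lemma~\ref{lem:field}(4), $E^1\backslash E^1_{\mathbb A}=U\backslash(\hat{\mathcal O}_E^1\times\mathbb C^*)$, so $V_L=V$. Let $w\in\{\mathfrak p,\mathfrak q\}$. It is inert in $E$, so $1$ and $\operatorname{nr}\Pi_w$ represent $k_w^*/\mathrm NE_w^*$, and $\kappa_w(\operatorname{nr}\Pi_w)=-1$. The groups $D_w^1=\mathcal O_w^1$ and $E_w^1=\mathcal O_{E,w}^1$ have volume one, and by \eqref{eq:conj} the integrands are constant. Hence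
\[
J_{\mathfrak p}^\kappa(\chi_{\mathfrak p}^{\,j})=\alpha(z)^j-\alpha(z)^{-j}=i\sqrt3\,s(\alpha(z)^j),\qquad
J_{\mathfrak q}^\kappa(\chi_{\mathfrak q}^{\pm j})=\pm i\sqrt3\,s(\beta(z)^j).
\]
The product $s(\alpha(z)^j)s(\beta(z)^j)$ is $0$ for $j=0$ and $s(\alpha(z))s(\beta(z))$ for $j=\pm1$. Therefore
\begin{equation}\label{eq:diff}
m_+(t)-m_-(t)=\sum_j\frac V2\cdot2\cdot(-3)\,s(\alpha(z)^j)s(\beta(z)^j)\prod_{v\nmid\mathfrak{pq}}J_v^\kappa
=-6V\,s(\alpha(z))s(\beta(z))\prod_{v\nmid\mathfrak{pq}}J_v^\kappa .
\end{equation}
If $s(\alpha(z))s(\beta(z))=0$, the formula holds for any $C$. Assume that it is nonzero.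

Let $\mathfrak f$ be the ideal of $\mathcal O_k$ with $\mathcal O_{k,v}[z]=\mathcal O_{k,v}+\mathfrak f\,\mathcal O_{E,v}$ for all $v$, so $v(\mathfrak f)=f_v$. It is prime to $\mathfrak{pq}$. Indeed, if $w\mid\mathfrak f$, the residue of $z$ at $w$ lies in $\mathbb F_{q_w}$, so it is fixed by $\sigma$, and $z\sigma(z)=1$ makes its square $1$; then $\chi_w(\iota z)=1$, against the assumption. Every place is unramified in $E$, so $\kappa$ defines a character of the group of fractional ideals of $k$, sending the prime of $v$ to $\kappa_v(\varpi)$, and by \eqref{eq:cft} it is trivial on principal ideals. Lemma~\ref{lem:lattice}(1) gives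
\[
\prod_{v\nmid\mathfrak{pq}}J_v^\kappa=\eta\,\kappa(\mathfrak f)\,|\mathcal O_k/\mathfrak f|,\qquad\eta=\prod_{v\nmid\mathfrak{pq}}\eta_v=\pm1,
\]
and $\eta$ depends only on $\mathcal O$ and $\iota(E)$, not on $z$.

It remains to find the size and the sign attached to $\mathfrak f$. The discriminant of $\mathcal O_k[z]$ is generated by $(z-\sigma z)^2=(z-z^{-1})^2$, and it is $\mathfrak f^2$ because $E/k$ has trivial discriminant. Since $k$ is imaginary quadratic, $N_{k/\mathbb Q}(x)=|x|^2$, so
\[
|\mathcal O_k/\mathfrak f|=N_{k/\mathbb Q}\big((z-z^{-1})^2\big)^{1/2}=|z-z^{-1}|^2 .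
\]
Here the product of the finite local factors reproduces the archimedean weight of the heat trace, and it matters that $k$ has only one infinite place. For the sign, $\sigma$ changes the sign of both $z-z^{-1}$ and $\sqrt{-3}$, so $z-z^{-1}=c\sqrt{-3}$ with $c\in k^*$. With $(3)=\mathfrak p_3^2$ in $k$ we get $\mathfrak f^2=(c)^2\mathfrak p_3^2$, hence $\mathfrak f=(c)\mathfrak p_3$ and $\kappa(\mathfrak f)=\kappa(\mathfrak p_3)$, independently of $z$. By \eqref{eq:diff} the formula holds with $C=-6V\eta\,\kappa(\mathfrak p_3)$, and $6V=8\log\varepsilon$ by \eqref{eq:V}. \qed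

\section{The difference of the two representations}\label{sec:B}

Proposition~\ref{prop:key} describes the difference of the geometric sides of the trace formula as a sum over $U$. Poisson summation on $\mathbb C^*/\{\pm1\}$ turns it into a sum over characters, and these are the parameters of principal series.

\subsection{Principal series and their characters}

Let $G^0=PSL_2(\mathbb C)$, let $A=\{h_z=\operatorname{diag}(z,z^{-1})\}\cong\mathbb C^*/\{\pm1\}$ with the Haar measure locally equal to $d^\times z$, let $N=\{n_y=\left(\begin{smallmatrix}1&y\\0&1\end{smallmatrix}\right)\}$ with Lebesgue measure $dy$ on $\mathbb C$, and let $K^0=PSU(2)$ with mass one. Then $G^0=ANK^0$, the measure $d^\times z\,dy$ is a left Haar measure on $AN$ in the coordinates $h_zn_y$, and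
\[
\int_{G^0}\varphi(g)\,dg=\int_A\int_N\int_{K^0}\varphi(h_zn_yx)\,dx\,dy\,d^\times z
\]
defines a Haar measure on $G^0$. The quotient measure on $A\backslash G^0$ is the image of $dy\,dx$. The unitary characters of $A$ are $\chi(z)=|z|^{ir}(z/|z|)^{2n}$ with $r\in\mathbb R$, $n\in\mathbb Z$. The representation $\pi_\chi$ acts by right translation on functions $f$ on $G^0$ with $f(h_zn_yg)=\chi(z)|z|^2f(g)$ and norm $\|f|_{K^0}\|_{L^2(K^0)}$. We use the standard facts that every $\pi_\chi$ is irreducible and that $\pi_\chi\cong\pi_{\chi'}$ if and only if $\chi'=\chi^{\pm1}$.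

\begin{lemma}\label{lem:char}
For $\varphi\in C_c^\infty(G^0)$ put $F_\varphi(z)=|z|^2\int_{K^0}\int_N\varphi(x^{-1}h_zn_yx)\,dy\,dx$. Then $F_\varphi\in C_c^\infty(A)$, $F_\varphi(z^{-1})=F_\varphi(z)$, and
\[
F_\varphi(z)=|z-z^{-1}|^2\int_{A\backslash G^0}\varphi(g^{-1}h_zg)\,dg\quad(z^2\ne1),\qquad
\operatorname{tr}\pi_\chi(\varphi)=\int_A\chi\,F_\varphi\,d^\times z .
\]
\end{lemma}

\begin{proof}
The group $AN$ is closed and $K^0$ is compact, so $F_\varphi$ is smooth with compact support. From $h_z^{-1}n_yh_z=n_{yz^{-2}}$ we get $n_y^{-1}h_zn_y=h_zn_{y(1-z^{-2})}$. The substitution $y'=y(1-z^{-2})$ has Jacobian $|1-z^{-2}|^2=|z-z^{-1}|^2/|z|^2$, which gives the first formula. An element $g_0$ with $g_0^{-1}h_zg_0=h_{z^{-1}}$ for all $z$ normalizes $A$ and preserves its measure, so $g\mapsto g_0g$ preserves the measure on $A\backslash G^0$. Hence $F_\varphi(z^{-1})=F_\varphi(z)$ for $z^2\ne1$, and everywhere by continuity.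

Restriction to $K^0$ identifies the space of $\pi_\chi$ with the subspace $\mathcal V_\chi\subset L^2(K^0)$ of functions with $f(h_zx)=\chi(z)f(x)$ for $|z|=1$. For $f\in\mathcal V_\chi$,
\[
\pi_\chi(\varphi)f(x)=\int_{G^0}\varphi(x^{-1}g)f(g)\,dg=\int_{K^0}Q(x,x')f(x')\,dx',
\]
with the smooth kernel $Q(x,x')=\int_A\int_N\varphi(x^{-1}h_zn_yx')\chi(z)|z|^2\,dy\,d^\times z$. Translation in $z$ shows that $Q(h_{z}x,x')=\chi(z)Q(x,x')$ for $|z|=1$, so the operator with kernel $Q$ maps all of $L^2(K^0)$ into $\mathcal V_\chi$. Its trace $\int Q(x,x)\,dx=\int_A\chi F_\varphi\,d^\times z$ is therefore the trace of its restriction to $\mathcal V_\chi$.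
\end{proof}

\subsection{Comparison of traces}

Let $R_\pm$ be the representation of $G^0$ on $L^2(\Gamma_\pm\backslash G^0)$, and let $X_\pm$ be the set of unitary characters $\chi$ of $A$ with $\chi|_U=\alpha\beta^{\pm1}$.

\begin{lemma}\label{lem:compare}
Let $\delta=-C/(3V)\in\{2,-2\}$. For all $\varphi\in C_c^\infty(G^0)$,
\[
\operatorname{tr}R_+(\varphi)-\operatorname{tr}R_-(\varphi)=\delta\Big(\sum_{\chi\in X_+}\operatorname{tr}\pi_\chi(\varphi)-\sum_{\chi\in X_-}\operatorname{tr}\pi_\chi(\varphi)\Big),
\]
with absolutely convergent sums. The sets $X_\pm$ are disjoint and the $\pi_\chi$, $\chi\in X_+\cup X_-$, are pairwise inequivalent.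
\end{lemma}

\begin{proof}
In \eqref{eq:trace} the identity terms agree, because the covolumes do. An element $\gamma\ne1$ of trace $\pm t$ is conjugate to $h_{\lambda_t}$, its centralizer in $G^0$ is conjugate to $A$, and $\Gamma_{\pm,\gamma}\backslash G^0_\gamma=\tilde\Gamma_{\pm,\gamma}\backslash T_\gamma$ has volume $\ell_0(\gamma)$ by \eqref{eq:mass}. By Lemma~\ref{lem:char} its term is $\ell_0(\gamma)F_\varphi(\lambda_t)/|\lambda_t-\lambda_t^{-1}|^2$. Let $U'=U/\{\pm1\}$, a lattice of covolume $V$ in $A$. Proposition~\ref{prop:key} gives
\[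
\operatorname{tr}R_+(\varphi)-\operatorname{tr}R_-(\varphi)=C\sum_{z\in U',\,|z|>1}s(\alpha(z))s(\beta(z))F_\varphi(z)=\frac C2\sum_{z\in U'}s(\alpha(z))s(\beta(z))F_\varphi(z).
\]
For the second equality, the summand is invariant under $z\mapsto z^{-1}$, and it vanishes for $|z|=1$, since then $z\in\mu_6$ and $\beta(z)=1$. Multiplying $\alpha-\alpha^{-1}=i\sqrt3\,s(\alpha)$ by the same identity for $\beta$,
\[
s(\alpha)s(\beta)=-\tfrac13\big(\alpha\beta+(\alpha\beta)^{-1}-\alpha\beta^{-1}-(\alpha\beta^{-1})^{-1}\big).
\]
A character $\xi$ of $U'$ extends to a unitary character $\chi_1$ of $A$, and its extensions form the coset $\chi_1U'^\perp$ of the discrete group $U'^\perp$ of characters trivial on $U'$. Poisson summation for $\chi_1F_\varphi\in C_c^\infty(A)$ reads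
\[
\sum_{z\in U'}\xi(z)F_\varphi(z)=\frac1V\sum_{\chi|_{U'}=\xi}\int_A\chi F_\varphi\,d^\times z=\frac1V\sum_{\chi|_{U'}=\xi}\operatorname{tr}\pi_\chi(\varphi),
\]
and the right side converges absolutely because the Fourier transform of $F_\varphi$ decreases rapidly in $(r,n)$. The characters $\xi$ and $\xi^{-1}$ give the same sum, as $F_\varphi$ is even. So the coefficient of $\sum_{X_+}-\sum_{X_-}$ is $\frac C2\cdot(-\frac13)\cdot\frac 2V=\delta$, and $\delta=\pm2$ since $C=\pm6V$.

Two of the representations are equivalent only if their characters are equal or inverse to each other. On $U$ we have $\alpha\beta^{\pm1}\ne(\alpha\beta^{\pm1})^{-1}$, since $\alpha(\omega)\beta(\omega)^{\pm1}=\alpha(\omega)$ has order $3$. Also $\alpha\beta\ne\alpha\beta^{-1}$ and $\alpha\beta\ne\alpha^{-1}\beta$, since $\beta(\varepsilon^2)^2\ne1$ and $\alpha(\varepsilon^2)^2\ne1$.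
\end{proof}

\subsection{Proof of Theorem~\ref{thm:B}}

\emph{Multiplicities.} We must pass from an identity of traces to an identity of multiplicities. For $\pi\in\widehat{G^0}$ let $c_\pi\in\mathbb Z$ be the difference of multiplicities minus the claimed value. For $\varphi\in C_c^\infty(G^0)$ put $\varphi^*(g)=\overline{\varphi(g^{-1})}$, so that $\pi(\varphi^*)=\pi(\varphi)^*$. Then $\sum_\pi|c_\pi|\,\|\pi(\varphi)\|_{HS}^2<\infty$, because $R_\pm(\varphi)$ is a Hilbert--Schmidt operator and because $\sum_{X_\pm}\|\pi_\chi(\varphi)\|_{HS}^2=\sum_{X_\pm}\operatorname{tr}\pi_\chi(\varphi*\varphi^*)$ converges. Lemma~\ref{lem:compare} for $\varphi_1*\varphi_2^*$ gives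
\[
\sum_\pi c_\pi\operatorname{tr}\big(\pi(\varphi_1)\pi(\varphi_2)^*\big)=0\qquad(\varphi_1,\varphi_2\in C_c^\infty(G^0)),
\]
the sum being absolutely convergent by the Cauchy--Schwarz inequality. Let $\mathcal E$ be the Hilbert sum, over all $\pi$ with $c_\pi\ne0$, of the spaces $HS(\pi)$ of Hilbert--Schmidt operators on $\pi$. Under left and right multiplication, $HS(\pi)\cong\pi\otimes\bar\pi$ is an irreducible representation of $G^0\times G^0$, and these are pairwise inequivalent; so every closed invariant subspace of $\mathcal E$ is the sum of some of the $HS(\pi)$. The linear map $\Psi(\varphi)=(|c_\pi|^{1/2}\pi(\varphi))_\pi$ takes left and right translations to left and right multiplications, so the closure of its image is invariant. It projects nontrivially to every summand, since for each $\pi$ some $\pi(\varphi)$ is nonzero. Hence the image of $\Psi$ is dense. Let $\Theta$ be the unitary operator that multiplies $HS(\pi)$ by the sign of $c_\pi$. The displayed identity says $\langle\Theta\Psi(\varphi_1),\Psi(\varphi_2)\rangle=0$, so $\Theta=0$ by density. A unitary operator vanishes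 only on the zero space, so all $c_\pi$ are zero.

\emph{Betti numbers.} Let $\chi_0(z)=(z/|z|)^2$. For a torsion-free uniform lattice $\Gamma\subset G^0$, Matsushima's formula reads $b_1(\Gamma)=\sum_\pi m_\Gamma(\pi)\dim H^1(\mathfrak g,K^0;\pi)$, where $m_\Gamma(\pi)$ is the multiplicity in $L^2(\Gamma\backslash G^0)$; the only irreducible unitary $\pi$ with $H^1(\mathfrak g,K^0;\pi)\ne0$ is $\pi_{\chi_0}$, and for it the dimension is one (see \cite{BW}). So $b_1(\Gamma)$ is the multiplicity of $\pi_{\chi_0}$. The group $U$ is generated by $-1,\omega,\varepsilon^2$, and $\chi_0(-1)=\chi_0(\varepsilon^2)=1$, $\chi_0(\omega)=\omega^2$. Both $\alpha(\varepsilon^2)$ and $\beta(\varepsilon^2)$ are primitive cube roots of unity, so $\alpha\beta^{\,e}(\varepsilon^2)=1$ for exactly one $e\in\{1,-1\}$. Since $\alpha\beta^{\,e}(\omega)=\alpha(\omega)\in\{\omega,\omega^2\}$, one of $\chi_0^{\pm1}$ restricts to $\alpha\beta^{\,e}$ on $U$. By the multiplicity formula, $b_1(\Gamma_+)-b_1(\Gamma_-)=e\delta=\pm2$. By Hodge theory $b_1$ is the multiplicity of the eigenvalue $0$ on $1$-forms. \qed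

\begin{remark}
The representation $\pi_\chi$ has a $K^0$-fixed vector only if $\mathcal V_\chi$ contains the constants, that is, if $\chi$ is trivial on the unit circle. A character in $X_\pm$ has $\chi(\omega)=\alpha(\omega)\ne1$. So no spherical representation occurs in the difference, in agreement with Theorem~\ref{thm:A}; this is the spectral form of the cancellation over $\langle\omega\rangle$-orbits. The inequality $b_1(\Gamma_+)\neq b_1(\Gamma_-)$ and fact (i) give a second proof that $\Gamma_\pm$ are not representation equivalent in $\operatorname{Isom}(\mathbb H^3)$.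
\end{remark}

\section{Products}\label{sec:CD}

\subsection{Spaces with a factor $\mathbb H^3$: proof of Theorem~\ref{thm:C}}

Write $M=M_1\times M'$ with $M_1$ homothetic to $\mathbb H^3$. A homothety does not change the isometry group and multiplies $\Delta$ by a constant, so Theorems~\ref{thm:A} and \ref{thm:B} hold for $M_1$. If $M'$ is a point, we are done. Otherwise, by Borel's existence theorem for uniform lattices and Selberg's lemma, there is a torsion-free uniform lattice $\Gamma'$ in the identity component of $\operatorname{Isom}(M')$. Put $\Gamma^\pm=\Gamma_\pm\times\Gamma'$. These are torsion-free uniform lattices in $G=\operatorname{Isom}(M)$, with quotients $(\Gamma_\pm\backslash M_1)\times(\Gamma'\backslash M')$.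

\emph{Equal spherical spectra.} Here Lemma~\ref{lem:spherical}(3) is not available for $M$, and $G$ may be larger than the product of the isometry groups of the factors. So we compare the two spaces $L^2(\Gamma^\pm\backslash M)$ as modules over $\mathcal H(G,K)$. By Lemma~\ref{lem:spherical}(1), the characters $\varphi\mapsto\widehat\varphi(\pi)$ are distinct for inequivalent spherical $\pi\in\widehat G$, so $m_{\Gamma^\pm}(\pi)$ is the dimension of the space of $f\in L^2(\Gamma^\pm\backslash M)$ with $R_{\Gamma^\pm}(\varphi)f=\widehat\varphi(\pi)f$ for all $\varphi\in\mathcal H(G,K)$. It suffices to find a unitary map $T:L^2(\Gamma^+\backslash M)\to L^2(\Gamma^-\backslash M)$ that intertwines the actions of $\mathcal H(G,K)$.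

Let $G_1=\operatorname{Isom}(M_1)$ and $G'=\operatorname{Isom}(M')$, with point stabilizers $K_1$ and $K'$. By Theorem~\ref{thm:A} there is a unitary $T_1:L^2(\Gamma_+\backslash M_1)\to L^2(\Gamma_-\backslash M_1)$ that intertwines the Laplacians. It intertwines $\mathcal H(G_1,K_1)$, since by Lemma~\ref{lem:spherical} a function $\varphi_1\in\mathcal H(G_1,K_1)$ acts on the $\lambda$-eigenspace by $\widehat{\varphi_1}(\pi)$, where $\pi$ is the spherical representation with $\lambda_\pi=\lambda$. Let $T=T_1\otimes1$. It intertwines the action of every product $\varphi_1\otimes\varphi'$ with $\varphi_1\in\mathcal H(G_1,K_1)$, $\varphi'\in\mathcal H(G',K')$. A biinvariant $\varphi\in C_c(G_1\times G')$ is a uniform limit of finite sums of such products with supports in a fixed compact set: approximate $\varphi$ on a compact product neighborhood of its support by sums of products (Stone--Weierstrass), multiply by a fixed product of cutoff functions equal to one on the support, and average on both sides over $K_1\times K'$, which keeps products as products. The convergence holds in $L^1$,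 and the $L^1$-norm bounds the operator norm. So $T$ intertwines $\mathcal H(G_1\times G',K_1\times K')$. Finally, $\varphi\in\mathcal H(G,K)$ acts on functions on $M$ through the kernel $(go,g'o)\mapsto\varphi(g^{-1}g')$. This kernel is invariant under the subgroup $G_1\times G'$, which is transitive on $M$, so the action of $\varphi$ is, up to the normalization of Haar measure, that of its restriction to $G_1\times G'$. Hence the spherical spectra agree, and by Lemma~\ref{lem:spherical} so do the Laplace spectra.

\emph{Non-equivalence.} If $\Gamma^+$ and $\Gamma^-$ were representation equivalent, fact (i) with $p=1$ and eigenvalue $0$ would give equal first Betti numbers of the quotients. By the K\"unneth formula these are $b_1(\Gamma_\pm)+b_1(\Gamma')$, which differ by Theorem~\ref{thm:B}. \qed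

\subsection{Three hyperbolic planes: proof of Theorem~\ref{thm:D}}

The example rests on a coincidence special to the Laplacian. An isometry that swaps two equal factors contributes to the heat trace at time $\tau$ a trace on one factor at time $2\tau$, and so does an isometry of a factor whose metric is halved. One can therefore exchange the roles of two isometries without changing the heat trace.

Let $\Sigma$ be a connected sum of at least four projective planes, with a hyperbolic metric. Choose $u\in H^1(\Sigma;\mathbb Z/2)$ different from $0$ and from the orientation class $w_1$. The classes $u,w_1$ are linearly independent, so $(u,w_1):\pi_1(\Sigma)\to(\mathbb Z/2)^2$ is onto. Let $X\to\Sigma$ be the connected cover defined by its kernel. It is orientable, and its deck group $Q=\{1,a,d,ad\}$ acts freely by isometries, where $a$ corresponds to $(1,0)$ and preserves orientation and $d$ corresponds to $(0,1)$ and reverses it. Let $X'$ be $X$ with half the metric, so that $\Delta_{X'}=2\Delta_X$, and let $Y=X\times X\times X'$, whose universal cover is $M$. Define isometries of $Y$ by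
\[
g_1(x,y,z)=(ay,x,dz),\qquad g_2(x,y,z)=(dy,x,az),
\]
and put $H^0=\{(b,b,1):b\in Q\}$ and $H_i=H^0\sqcup H^0g_i$. Since $Q$ is abelian, $g_i$ commutes with $H^0$, and $g_1^2=(a,a,1)$, $g_2^2=(d,d,1)$ lie in $H^0$. So $H_i$ is a group of order $8$. It acts freely: a nontrivial element of $H^0$ moves every point in the first factor, and an element of $H^0g_i$ acts on the third factor by $d$ or $a$, which have no fixed point.

\emph{Equal spectra.} Functions on $Y/H_i$ are the $H_i$-invariant functions on $Y$, so the heat trace of $Y/H_i$ is $\frac18\sum_{h\in H_i}\operatorname{tr}(h\,e^{-\tau\Delta_Y})$. The terms from $H^0$ are common. Put $Z(\tau;b)=\operatorname{tr}(b\,e^{-\tau\Delta_X})$ for $b\in Q$. The element $(b,b,1)g_1$ sends $(x,y,z)$ to $(bay,bx,dz)$. On $L^2(X')$ its contribution is $\operatorname{tr}(d\,e^{-2\tau\Delta_X})=Z(2\tau;d)$. On $L^2(X)\otimes L^2(X)$ the operator is $A_1\otimes A_2$ composed with the exchange of the two factors, where $A_1,A_2$ are $ba\,e^{-\tau\Delta_X}$ and $b\,e^{-\tau\Delta_X}$. In an orthonormal basis $e_i\otimes e_j$ the trace of such an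 operator is $\sum_{i,j}\langle A_1e_j,e_i\rangle\langle A_2e_i,e_j\rangle=\operatorname{tr}(A_1A_2)$, and here $A_1A_2=b^2a\,e^{-2\tau\Delta_X}=a\,e^{-2\tau\Delta_X}$. So each element of $H^0g_1$ contributes $Z(2\tau;a)Z(2\tau;d)$. Exchanging $a$ and $d$, each element of $H^0g_2$ contributes $Z(2\tau;d)Z(2\tau;a)$. The heat traces are equal, and $Y/H_1$, $Y/H_2$ are isospectral on functions.

\emph{Non-equivalence.} Write $Y/H_i=\Gamma_i\backslash M$, where $\Gamma_i\subset G=\operatorname{Isom}(M)$ is the group of lifts of elements of $H_i$. It is discrete and cocompact and acts freely, so it is torsion-free, because an isometry of finite order of a Hadamard manifold has a fixed point. Every isometry of $M$ permutes the de Rham factors isometrically, so it preserves the third factor, whose curvature differs from that of the others. Let $\chi:G\to\{\pm1\}$ record whether orientation of the third factor is preserved. A function on $\Gamma\backslash G$ that transforms by $\chi$ under right translation is a multiple of $\chi$, and $\chi$ is left $\Gamma$-invariant exactly when $\chi|_\Gamma=1$.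 So $m_\Gamma(\chi)$ is $1$ if $\chi|_\Gamma=1$ and $0$ otherwise. The third components of elements of $\Gamma_2$ are lifts of $1$ or $a$, so $m_{\Gamma_2}(\chi)=1$. The group $\Gamma_1$ contains lifts of $g_1$, whose third components are lifts of $d$, so $m_{\Gamma_1}(\chi)=0$. Hence $\Gamma_1$ and $\Gamma_2$ are not representation equivalent. \qed

\begin{thebibliography}{9}

\bibitem{BPR}
Chandrasheel Bhagwat, Supriya Pisolkar and C.~S.~Rajan, \emph{Commensurability and representation equivalent arithmetic lattices}, arXiv:1207.3891 (2012).

\bibitem{BW}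
Borel and Wallach, \emph{Continuous Cohomology}.

\end{thebibliography}
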